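\title{The fundamental tone of a free plate under tension is maximal for the ball}

\begin{abstract}
We consider the lowest nonzero eigenvalue of a free plate $\Omega\subset\mathbb R^d$, $d\ge2$, with tension $\tau>0$ and Poisson's ratio $\sigma\in(-1/(d-1),1)$, and prove that among smoothly bounded regions of given volume it is maximal for the ball and only for the ball. The inequality holds also at both endpoint values of $\sigma$ and for arbitrary bounded open sets, with a remainder that is quadratic in the distance of $\Omega$ from the nearest ball. The proof uses Weinberger's trial function method. It requires an extension of the radial profile of the ball's eigenfunctions that respects a free boundary condition, and a monotonicity estimate inside the ball that reduces to one inequality for a ratio of Bessel functions.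
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $d\ge2$, let $\Omega\subset\mathbb R^d$ be a nonempty bounded open set, and let $H^2(\Omega)$ be the space of functions in $L^2(\Omega)$ whose weak derivatives of orders one and two lie in $L^2(\Omega)$. For real parameters $\tau$ (the tension) and $\sigma$ (Poisson's ratio) put
\[
\mathcal E_\Omega(u,\varphi)=\int_\Omega\Big[(1-\sigma)\sum_{j,k}\partial_j\partial_ku\,\partial_j\partial_k\varphi+\sigma\,\Delta u\,\Delta\varphi+\tau\,Du\cdot D\varphi\Big]dx .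
\]
The Rayleigh quotient of the free plate of shape $\Omega$ is
\[
Q_\Omega[u]=\frac{\mathcal E_\Omega(u,u)}{\int_\Omega u^2\,dx}=\frac{\int_\Omega(1-\sigma)|D^2u|^2+\sigma(\Delta u)^2+\tau|Du|^2\,dx}{\int_\Omega u^2\,dx},
\]
where $|D^2u|^2=\sum_{j,k}(\partial_j\partial_ku)^2$, and its \emph{fundamental tone} is
\[
\omega_1(\Omega)=\inf\Big\{Q_\Omega[u]:u\in H^2(\Omega),\ u\not\equiv0,\ \int_\Omega u\,dx=0\Big\}.
\]
The plate is free because no boundary condition is imposed on $u$. Constants then have $Q_\Omega=0$, and the mean-zero condition removes them.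

The first two terms of the numerator measure bending and the third measures tilt. To see which $\sigma$ are admissible, set
\[
s=1+(d-1)\sigma
\]
and split a symmetric matrix $M$ into its trace-free part $M_0$ and a multiple of the identity. Since $|M|^2=|M_0|^2+(\operatorname{tr}M)^2/d$,
\begin{equation}\label{eq:split}
(1-\sigma)|M|^2+\sigma(\operatorname{tr}M)^2=(1-\sigma)|M_0|^2+s\,\frac{(\operatorname{tr}M)^2}{d}.
\end{equation}
So the bending energy is pointwise nonnegative exactly when $-\frac1{d-1}\le\sigma\le1$, that is $0\le s\le d$, and it is at least $\min\{1-\sigma,s\}|D^2u|^2$; in the open range it controls the whole Hessian. Minimizers solve $\Delta\Delta u-\tau\Delta u=\omega u$ in $\Omega$. The ratio $\sigma$ is absent from this equation, because $\int|D^2\varphi|^2=\int(\Delta\varphi)^2$ for compactly supported $\varphi$; it acts only through the natural boundary conditions that come from $Q_\Omega$.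

How does $\omega_1$ depend on the shape when the volume is fixed? Linear functions do not bend. If the centroid of $\Omega$ is the origin and $e$ is a unit vector, then $\omega_1(\Omega)\le Q_\Omega[e\cdot x]=\tau|\Omega|/\int_\Omega(e\cdot x)^2dx$. For an ellipsoid with longest semi-axis $a_1$ this gives $\omega_1\le\tau(d+2)/a_1^2$, so elongated plates have arbitrarily small tone, and the question to ask is which shape has the largest. When $\tau$ is small, bending is far more expensive than tilt, and one expects $\omega_1$ to be close to the least of the values $Q_\Omega[e\cdot x]$. That value is large when the mass of $\Omega$ is concentrated in every direction, which suggests the ball. Write $\Omega^*$ for the ball with $|\Omega^*|=|\Omega|$, and call $\Omega$ a \emph{smoothly bounded region} if it is a bounded connected open set that lies, near each boundary point, on one side of the graph of a smooth function. The problem, which comes from Chasman \cite{Chasman}, is to decide whether $\omega_1(\Omega)\le\omega_1(\Omega^*)$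 for all smoothly bounded regions, all $\tau>0$ and all $\sigma\in(-\frac1{d-1},1)$, with equality only for balls. This is known when $\sigma=0$, for all $\tau>0$. We prove it in general.

\begin{theorem}\label{thm:A}
Let $d\ge2$, $\tau>0$, $\sigma\in(-\frac1{d-1},1)$, and let $\Omega\subset\mathbb R^d$ be a smoothly bounded region. Then $\omega_1(\Omega)\le\omega_1(\Omega^*)$, with equality if and only if $\Omega$ is a ball.
\end{theorem}

The proof gives more. The distance of $\Omega$ from being a ball is measured by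
\[
\mathcal A(\Omega)=\min\big\{|\Omega\triangle B'|/|B'| : B'\text{ a ball with }|B'|=|\Omega|\big\}.
\]

\begin{theorem}\label{thm:B}
Let $d\ge2$, $\tau>0$ and $\sigma\in[-\frac1{d-1},1]$. Let $\Omega\subset\mathbb R^d$ be any nonempty bounded open set, with no regularity or connectedness assumed. Then there is $C=C(d,\sigma,\tau,|\Omega|)>0$ with
\[
\omega_1(\Omega^*)-\omega_1(\Omega)\ge C\,\mathcal A(\Omega)^2 .
\]
In particular $\omega_1(\Omega)=\omega_1(\Omega^*)$ forces $\Omega$ to be a ball up to a null set.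
\end{theorem}

\begin{remark}[limits of the hypotheses]\label{rem:limits}
(a) If $\sigma>1$, then $\omega_1(\Omega)=-\infty$ for every nonempty bounded open $\Omega$. The function $u=e^{nx_1}\cos(nx_2)$ has $\Delta u=0$, $|D^2u|^2=2n^4e^{2nx_1}$, $|Du|^2=n^2e^{2nx_1}$, and $\int(u-\bar u)^2\le\int u^2\le\int e^{2nx_1}$ for its mean $\bar u$. For large $n$ the numerator is negative, so $Q_\Omega[u-\bar u]\le-\big(2(\sigma-1)n^4-\tau n^2\big)\to-\infty$.

(b) If $\tau=0$ and $\sigma\in(-\frac1{d-1},1)$, linear functions and \eqref{eq:split} give $\omega_1(\Omega)=0$ for every $\Omega$, so nothing distinguishes the ball.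

(c) The null set in Theorem~\ref{thm:B} cannot be omitted: a ball and the same ball with its center $0$ removed have the same $H^2$, hence the same tone. To see that a weak derivative $\partial_j$ extends across $0$, multiply the test function by a cutoff that is independent of $x_j$ and vanishes near the $x_j$-axis, and let the cutoff increase to $1$.
\end{remark}

The method is Weinberger's: the eigenfunctions of the ball are extended to $\mathbb R^d$ and used as trial functions on $\Omega$, and the comparison of $\Omega$ with the ball becomes the monotonicity of one radial function $h$. Section~\ref{sec:method} sets this up. Section~\ref{sec:ball} identifies the eigenfunctions of the ball, and Section~\ref{sec:signs} extracts sign information from the two free boundary conditions. The new ingredients are a sharp enough monotonicity estimate inside the ball (Section~\ref{sec:inside}) and a suitable extension outside (Section~\ref{sec:outside}). Section~\ref{sec:proofs} proves the theorems.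

\medskip\noindent\textbf{Conventions.} If $\Omega^*$ has radius $R$, the substitution $x\mapsto x/R$ gives $\omega_1(\Omega;\tau)=R^{-4}\omega_1(\Omega/R;R^2\tau)$ and leaves $\mathcal A$ unchanged. As $\tau>0$ is arbitrary, we assume from now on that $|\Omega|=|B|$, where $B$ is the open unit ball centered at $0$. Throughout, $\tau>0$, $0\le s\le d$, $r=|x|$, and
\[
m=d+2,\qquad \nu=d/2,\qquad \kappa=(d-s)(s+2)\ge0 .
\]

\section{Trial functions and the radial function $h$}\label{sec:method}

\subsection{Linear trial functions}\label{sub:linear}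
The whole method is visible for the trial functions $x_1,\dots,x_d$. Translate $\Omega$ so that its centroid is $0$; then each $x_i$ has mean zero and $\omega_1(\Omega)\int_\Omega x_i^2\le\tau|\Omega|$. The sum over $i$ involves only radial functions: $\omega_1(\Omega)\int_\Omega r^2\le\tau d|\Omega|$. Subtracting $\tau m\int_\Omega r^2$ gives
\[
\big(\omega_1(\Omega)-\tau m\big)\int_\Omega r^2dx\le\int_\Omega h_0\,dx,\qquad h_0(r)=\tau(d-mr^2).
\]
Now $\int_Bh_0=0$ because $\int_Br^2=d|B|/m$, and $h_0$ is decreasing. Passing from $B$ to $\Omega$ moves volume from $\{r<1\}$ to $\{r\ge1\}$, where $h_0$ is smaller, so $\int_\Omega h_0\le0$. We obtain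
\begin{equation}\label{eq:taum}
\omega_1(\Omega)\le\tau m\qquad\text{whenever }|\Omega|=|B|.
\end{equation}
This bound is not sharp. If $\omega_1(B)$ were equal to $\tau m=Q_B[x_1]$, then $x_1$ would be a minimizer and would solve $\Delta\Delta u-\tau\Delta u=\tau m\,u$, which it does not. For the sharp bound the functions $x_i$ must be replaced by eigenfunctions of $B$. These will have the form $\rho(r)x_i/r$, so we compute the analog of $h_0$ for such functions.

\subsection{Radial identities}
For a $C^2$ function $\rho$ on an interval of positive $r$ put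
\begin{equation}\label{eq:gwP}
g=\frac\rho r,\qquad w=g'=\frac{r\rho'-\rho}{r^2},\qquad P=\rho''+(s-1)w .
\end{equation}
Then $\rho'=g+rw$, $\rho''=rw'+2w$ and $P=rw'+(s+1)w$. The function $w$ measures how far $\rho$ is from a multiple of $r$.

\begin{lemma}\label{lem:radial}
Let $u_i=\rho(r)x_i/r=g(r)x_i$ for $i=1,\dots,d$. Then $\Delta u_i=(\rho''+(d-1)w)\,x_i/r$, and
\[
\sum_iu_i^2=\rho^2,\qquad\sum_i|Du_i|^2=\rho'^2+(d-1)g^2,\qquad
\sum_i\big[(1-\sigma)|D^2u_i|^2+\sigma(\Delta u_i)^2\big]=P^2+\kappa w^2 .
\]
\end{lemma}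

\begin{proof}
Let $\theta=x/r$. Differentiating $gx_i$ twice and using $rw'-w=\rho''-3w$,
\[
\partial_ju_i=g\delta_{ij}+rw\,\theta_i\theta_j,\qquad
\partial_j\partial_ku_i=w\,(\theta_k\delta_{ij}+\theta_i\delta_{jk}+\theta_j\delta_{ik})+(\rho''-3w)\,\theta_i\theta_j\theta_k .
\]
The first formula gives $\sum_i|Du_i|^2=dg^2+2rgw+r^2w^2=(g+rw)^2+(d-1)g^2$. The trace of the second over $j=k$ is $\Delta u_i=[(d+2)w+\rho''-3w]\theta_i$. The tensor in parentheses is a sum of three tensors of squared norm $d$ and pairwise inner product $1$, so its squared norm is $3d+6$; its inner product with $\theta_i\theta_j\theta_k$ is $3$. Hence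
\[
\sum_i|D^2u_i|^2=(3d+6)w^2+6w(\rho''-3w)+(\rho''-3w)^2=\rho''^2+3(d-1)w^2 .
\]
With $\sigma(d-1)=s-1$, the bending sum equals
\[
\rho''^2+2(s-1)\rho''w+\big[3(d-s)+(s-1)(d-1)\big]w^2 .
\]
Completing the square gives $P^2$ and leaves the coefficient $3(d-s)+(s-1)(d-s)=\kappa$ in front of $w^2$.
\end{proof}

Given a number $\omega$, define
\begin{equation}\label{eq:h}
h=P^2+\kappa w^2+\tau\big(\rho'^2+(d-1)g^2\big)-\omega\rho^2 .
\end{equation}
For $\rho=r$ and $\omega=\tau m$ this is $h_0$. We write $h$, $\rho$ also for the functions $h(|x|)$, $\rho(|x|)$ on $\mathbb R^d$.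

\subsection{The comparison principle}

\begin{proposition}\label{prop:compare}
Let $\omega\in\mathbb R$ and let $g:[0,\infty)\to(0,\infty)$ be such that $x\mapsto g(|x|)$ is $C^2$ on $\mathbb R^d$. Let $\rho=rg$, and suppose that $\rho\ge1$ on $[1,\infty)$, that $\int_Bh\,dx=0$, and that $h$ is strictly decreasing on $[0,\infty)$. Then every nonempty bounded open set of volume $|B|$ has a translate $\Omega$ for which
\begin{equation}\label{eq:compare}
\big(\omega-\omega_1(\Omega)\big)\int_\Omega\rho^2dx\ \ge\ S:=\int_{B\setminus\Omega}\big(h-h(1)\big)dx+\int_{\Omega\setminus B}\big(h(1)-h\big)dx\ \ge\ 0 .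
\end{equation}
\end{proposition}

\begin{proof}
The centroid is replaced by a point adapted to $\rho$. Let $V(r)=\int_0^r\rho$ and $F(p)=\int_\Omega V(|x-p|)\,dx$. The function $V(|x|)$ is $C^1$ on $\mathbb R^d$ with gradient $g(|x|)x$, so $F$ is $C^1$. Since $V(r)\ge r-1$ and $\Omega$ is bounded, $F(p)\to\infty$ as $|p|\to\infty$, so $F$ has a minimum point. Translate $\Omega$ so that this point is $0$. Then $DF(0)=0$, which says $\int_\Omega u_i\,dx=0$ for $u_i=g(r)x_i$ and all $i$. The $u_i$ are $C^2$ on $\mathbb R^d$ and $\Omega$ is bounded, so $u_i\in H^2(\Omega)$ and $\omega_1(\Omega)\int_\Omega u_i^2\le\mathcal E_\Omega(u_i,u_i)$. Summing over $i$ and using Lemma~\ref{lem:radial} gives $(\omega_1(\Omega)-\omega)\int_\Omega\rho^2\le\int_\Omega h$. Finally $|B\setminus\Omega|=|\Omega\setminus B|$, so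
\[
\int_\Omega h\,dx=\int_\Omega h\,dx-\int_Bh\,dx=\int_{\Omega\setminus B}h\,dx-\int_{B\setminus\Omega}h\,dx=-S,
\]
and both integrands in $S$ are nonnegative because $h$ is decreasing.
\end{proof}

It remains to find such a $g$ with $\omega=\omega_1(B)$. On $[0,1]$ we take it from the eigenfunctions of $B$, which makes $\int_Bh=0$ automatic and monotonicity a fact to be proved. On $[1,\infty)$ it is at our disposal.

\section{The fundamental tone of the ball}\label{sec:ball}

\subsection{Bessel functions}
For $\mu\ge0$, with $(\mu+1)_k=(\mu+1)(\mu+2)\cdots(\mu+k)$, let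
\[
\Phi_\mu(z)=\sum_{k\ge0}\frac{(-1)^k(z^2/4)^k}{k!\,(\mu+1)_k}=2^\mu\Gamma(\mu+1)z^{-\mu}J_\mu(z),\qquad
\Psi_\mu(z)=\sum_{k\ge0}\frac{(z^2/4)^k}{k!\,(\mu+1)_k}.
\]
These are even entire functions with value $1$ at $0$. Termwise differentiation gives
\begin{equation}\label{eq:besselder}
\Phi_\mu'=-\frac z{2(\mu+1)}\Phi_{\mu+1},\qquad\Psi_\mu'=\frac z{2(\mu+1)}\Psi_{\mu+1},
\end{equation}
where $2(\mu+1)=m$ for $\mu=\nu$, and shows that $\Phi_\mu$ and $\Psi_\mu$ solve $\psi''+\frac{2\mu+1}z\psi'\pm\psi=0$ with the signs $+$ and $-$ respectively. The indicial exponents at $0$ are $0$ and $-2\mu$, so an independent solution grows like $z^{-2\mu}$, or like $\log z$ if $\mu=0$.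

Let $j_{\nu,1}<j_{\nu,2}<\cdots$ be the positive zeros of $J_\nu$, equivalently of $\Phi_\nu$. We use two classical formulas \cite[\S15.41 and \S15.51]{Watson}:
\begin{equation}\label{eq:watson}
\frac{J_{\nu+1}(z)}{J_\nu(z)}=2z\sum_k\frac1{j_{\nu,k}^2-z^2},\qquad\sum_kj_{\nu,k}^{-2}=\frac1{4(\nu+1)}=\frac1{2m}.
\end{equation}
The second gives $j_{\nu,1}^2>2m$. For $0\le z<j_{\nu,1}$, where $\Phi_\nu>0$, define
\begin{equation}\label{eq:etaq}
\eta(z)=\frac{\Phi_{\nu+1}(z)}{\Phi_\nu(z)}=2m\sum_k\frac1{j_{\nu,k}^2-z^2},\qquad q(z)=\frac{z^2\eta(z)}m .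
\end{equation}
Expanding each term in a geometric series shows that $\eta=1+\sum_{n\ge1}\eta_nz^{2n}$ with all $\eta_n>0$. So $\eta\ge1$, and $\eta$ and $q$ are increasing. The meaning of $q$ is that $(z\Phi_\nu)'=(1-q)\Phi_\nu$, by \eqref{eq:besselder}.

\subsection{The minimizers have degree one}
Let $\mu_1(B)>0$ be the first nonzero Neumann eigenvalue of the Laplacian, that is, the best constant in $\int_B|Du|^2\ge\mu_1(B)\int_Bu^2$ for $u$ of mean zero. By \eqref{eq:split} and \eqref{eq:taum},
\begin{equation}\label{eq:omegarange}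
0<\tau\mu_1(B)\le\omega_1(B)\le\tau m\qquad(0\le s\le d).
\end{equation}

\begin{lemma}\label{lem:degree}
Let $0<s<d$ and $\omega=\omega_1(B)$, and let $E$ be the space of $u\in H^2(B)$ with $\mathcal E_B(u,\varphi)=\omega\int_Bu\varphi$ for all $\varphi\in H^2(B)$. The elements of $E$ are smooth in $B$ and solve $\Delta\Delta u-\tau\Delta u=\omega u$. There is a function $\rho\not\equiv0$ on $(0,1)$ such that $u_i=\rho(r)x_i/r\in E$ for all $i=1,\dots,d$.
\end{lemma}

\begin{proof}
By \eqref{eq:split}, $\mathcal E_B(u,u)+\int_Bu^2$ is equivalent to the squared $H^2$ norm; this is where $0<s<d$ is used. The embedding $H^2(B)\subset L^2(B)$ is compact (Rellich's theorem) and a nonnegative continuous quadratic form is weakly lower semicontinuous, so a minimizer $u$ exists. Its first variation gives the weak equation for $\varphi$ of mean zero, and for $\varphi=1$ both sides vanish. So $E\ne\{0\}$. For $u\in E$, the choice $\varphi=1$ shows that $u$ has mean zero, the choice $\varphi\in C_c^\infty(B)$ gives the differential equation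 in the sense of distributions, and distributional solutions of an elliptic equation with constant coefficients are smooth. The choice $\varphi=u$ shows that the $L^2$ unit ball of $E$ is bounded in $H^2$, hence compact, so $\dim E<\infty$. It also shows, with \eqref{eq:split} and \eqref{eq:omegarange}, that
\begin{equation}\label{eq:gradbound}
\int_B|Du|^2dx\le m\int_Bu^2dx\qquad(u\in E).
\end{equation}

Both forms in the weak equation are invariant under $O(d)$, so $O(d)$ acts on $E$ by $L^2$-isometries. The rotations in the $x_jx_k$-plane form a continuous one-parameter group of orthogonal maps of the finite-dimensional space $E$. Its generator is a skew map of $E$, and evaluation at interior points identifies it, up to sign, with $L_{jk}=x_j\partial_k-x_k\partial_j$. Hence $\Delta_S=\sum_{j<k}L_{jk}^2$, the Laplacian of the unit sphere acting on the angular variable, is a symmetric map of $E$ and has an eigenvector $v\ne0$ in $E$. The eigenvalues of $\Delta_S$ on the sphere are $-\ell(\ell+d-2)$, $\ell=0,1,2,\dots$, and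 the eigenfunctions are the spherical harmonics of degree $\ell$, the restrictions of homogeneous harmonic polynomials of degree $\ell$. So there is one $\ell$ such that $v(r\,\cdot)$ is a spherical harmonic of degree $\ell$ for every $r<1$.

If $\ell\ge2$, the angular part of the gradient alone gives $\int_B|Dv|^2\ge\ell(\ell+d-2)\int_Br^{-2}v^2>2d\int_Bv^2\ge m\int_Bv^2$, which contradicts \eqref{eq:gradbound}. If $\ell=0$, then $v$ is radial with mean zero, so $\int_B|Dv|^2\ge\mu\int_Bv^2$ with $\mu$ the least nonzero eigenvalue of a radial Neumann eigenfunction. Such an eigenfunction is smooth and solves $\psi''+\frac{d-1}r\psi'+\mu\psi=0$, so it is a multiple of $\Phi_{\nu-1}(\sqrt\mu\,r)$, and by \eqref{eq:besselder} the Neumann condition reads $\Phi_\nu(\sqrt\mu)=0$. Thus $\mu=j_{\nu,1}^2>2m$, again contradicting \eqref{eq:gradbound}.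

Therefore $\ell=1$ and $v=\sum_iR_i(r)x_i/r$ with some $R_i\not\equiv0$. The odd part of $v$ under the reflection $x_i\mapsto-x_i$ is $R_i(r)x_i/r$ and lies in $E$. Permuting the coordinates gives the claim with $\rho=R_i$.
\end{proof}

\subsection{Profiles}
For $\omega>0$ let $0<a<b$ be determined by
\[
b^2-a^2=\tau,\qquad a^2b^2=\omega,
\]
so that $\Delta\Delta-\tau\Delta-\omega=(\Delta+a^2)(\Delta-b^2)$. The next definition lists the properties of the eigenfunctions that the rest of the proof uses. They make sense, and survive a limit, at $s=0$ and $s=d$, where Lemma~\ref{lem:degree} is not available.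

\begin{definition}\label{def:profile}
Let $0\le s\le d$ and $\tau>0$. A \emph{profile} is a pair $(\omega,\rho)$ with $0<\omega\le\tau m$ and $\rho=rg$ on $[0,1]$, where
\begin{equation}\label{eq:g}
g(r)=\alpha\,\Phi_\nu(ar)+\gamma\,\Psi_\nu(br),\qquad(\alpha,\gamma)\ne(0,0),
\end{equation}
such that
\begin{equation}\label{eq:bc}
P(1)=0,\qquad\tau\rho'(1)=P'(1)-\kappa w(1),
\end{equation}
and $\int_Bh\,dx=0$.
\end{definition}

\begin{proposition}\label{prop:profile}
For all $\tau>0$ and $\sigma\in[-\frac1{d-1},1]$ there is a profile with $\omega=\omega_1(B)$.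
\end{proposition}

\begin{proof}
Let first $0<s<d$, and take $u_i=g(r)x_i$ from Lemma~\ref{lem:degree}. Put $v=(\Delta-b^2)u_i$. Then $(\Delta+a^2)v=0$, hence $(\Delta-b^2)v=-(a^2+b^2)v$ and $(\Delta-b^2)\big(u_i+\frac v{a^2+b^2}\big)=0$. Since $\Delta(\psi(r)x_i)=(\psi''+\frac{d+1}r\psi')x_i$, both $v$ and $u_i+\frac v{a^2+b^2}$ have the form $\psi(r)x_i$, where $\psi''+\frac{d+1}r\psi'+a^2\psi=0$ and $\psi''+\frac{d+1}r\psi'-b^2\psi=0$ respectively. A solution growing like $r^{-d}$ would make $\psi x_i$ unbounded at $0$, so the two factors are multiples of $\Phi_\nu(ar)$ and $\Psi_\nu(br)$. This proves \eqref{eq:g}; in particular $\rho$ is smooth on $[0,1]$.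

Let $\zeta$ be smooth on $[0,1]$ and zero near $0$, and let $w_\zeta=\zeta'/r-\zeta/r^2$, $P_\zeta=\zeta''+(s-1)w_\zeta$. Test the equation for $u_i$ with $\zeta(r)x_i/r$ and sum over $i$. Polarizing Lemma~\ref{lem:radial} (apply it to $\rho\pm\zeta$ and subtract) gives
\[
\int_0^1\Big[PP_\zeta+\kappa ww_\zeta+\tau\Big(\rho'\zeta'+(d-1)\frac{\rho\zeta}{r^2}\Big)-\omega\rho\zeta\Big]r^{d-1}dr=0 .
\]
Integrate by parts until no derivative falls on $\zeta$. The term $Pr^{d-1}\zeta''$ contributes the boundary terms $P(1)\zeta'(1)-[P'(1)+(d-1)P(1)]\zeta(1)$, the term $[(s-1)P+\kappa w]r^{d-2}\zeta'$ contributes $[(s-1)P(1)+\kappa w(1)]\zeta(1)$, and $\tau\rho'r^{d-1}\zeta'$ contributes $\tau\rho'(1)\zeta(1)$. The remaining integral has the form $\int_0^1G\zeta\,dr$ with $G$ continuous on $(0,1]$, and $G=0$ because $\zeta$ may be any function with compact support in $(0,1)$. Since $\zeta'(1)$ and $\zeta(1)$ are arbitrary, their coefficients vanish, which is \eqref{eq:bc}. Summing $\mathcal E_B(u_i,u_i)=\omega\int_Bu_i^2$ over $i$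 gives $\int_Bh=0$, and $0<\omega\le\tau m$ by \eqref{eq:omegarange}.

Now let $\sigma_0\in\{-\frac1{d-1},1\}$, and indicate the dependence on $\sigma$ by a superscript. Choose $\sigma_n\to\sigma_0$ in the open interval and profiles $(\omega_n,\rho_n)$ with $\omega_n=\omega_1^{\sigma_n}(B)$. The conditions on a profile are homogeneous in $\rho$, so we may take $\alpha_n^2+\gamma_n^2=1$. By \eqref{eq:omegarange}, along a subsequence $\alpha_n\to\alpha$, $\gamma_n\to\gamma$ and $\omega_n\to\omega\in[\tau\mu_1(B),\tau m]$. Then $a_n,b_n$ converge to the numbers $a,b$ that belong to $\omega$, and $\rho_n\to\rho$ with all derivatives, uniformly on $[0,1]$. The conditions \eqref{eq:bc} and $\int_Bh=0$ pass to the limit, so $(\omega,\rho)$ is a profile for $\sigma_0$. For each admissible $u$ we have $\omega_n\le Q_B^{\sigma_n}[u]\to Q_B^{\sigma_0}[u]$, so $\omega\le\omega_1^{\sigma_0}(B)$. Conversely the odd functions $u_i=g(r)x_i$ have mean zero on $B$, so $(\omega_1^{\sigma_0}(B)-\omega)\int_B\rho^2\le\int_Bh=0$. Hence $\omega=\omega_1^{\sigma_0}(B)$.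
\end{proof}

\section{What the boundary conditions say about a profile}\label{sec:signs}

In this section and the next two, $(\omega,\rho)$ is any profile and $0\le s\le d$. We do not know $\omega$, $\alpha$ or $\gamma$ explicitly. The information comes from three sources: the bound $\omega\le\tau m$ limits the size of $a$, the condition $P(1)=0$ fixes signs, and the second condition in \eqref{eq:bc} bounds slopes at $r=1$.

Let $\beta=b^2/a^2>1$, so that $\tau=a^2(\beta-1)$ and $\omega=a^4\beta$. The inequality $\omega\le\tau m$ becomes $\beta(m-a^2)\ge m$, so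
\begin{equation}\label{eq:abeta}
a^2<m,\qquad\beta\ge\frac m{m-a^2}.
\end{equation}
In particular $a<j_{\nu,1}$, so $\Phi_\nu>0$ and $\eta,q$ are defined on $[0,a]$. Both $w$ and $P$ vanish at $r=0$, and it is convenient to remove the factor $r$. By \eqref{eq:besselder} and $P=rw'+(s+1)w$,
\begin{equation}\label{eq:WT}
w=-\frac rmW,\quad W=\alpha a^2\Phi_{\nu+1}(ar)-\gamma b^2\Psi_{\nu+1}(br);\qquad P=-\frac rmT,\quad T=(s+2)W+rW'.
\end{equation}

\begin{lemma}\label{lem:signs}
The coefficients $\alpha,\gamma$ are nonzero and have the same sign. Normalize $\rho$ so that $\alpha,\gamma>0$ and $\rho(1)=1$, and let $c=-w(1)$, so that $\rho'(1)=1-c$. Then: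
\begin{enumerate}
\item[(a)] $g>0$, $W>0$, $W'<0$, $T'<0$ and $0\le T<(s+2)W$ on $(0,1]$;
\item[(b)] $0<c<1$ and $\kappa c<\tau(1-c)$;
\item[(c)] $0<q(z)<1$ for $0<z\le a$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $e_k(z)=\frac{(z^2/4)^k}{k!(\nu+2)_k}$, so that $\Phi_{\nu+1}=\sum(-1)^ke_k$, $\Psi_{\nu+1}=\sum e_k$, $ze_k'=2ke_k$ and $e_{k+1}/e_k=\frac{z^2}{4(k+1)(\nu+2+k)}$. Then $T(r)=\alpha a^2\Theta(ar)-\gamma b^2\hat\Theta(br)$ with
\[
\Theta=\sum_{k\ge0}(-1)^k(s+2+2k)e_k,\qquad\hat\Theta=\sum_{k\ge0}(s+2+2k)e_k .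
\]
The functions $\hat\Theta$, $\hat\Theta'$, $\Psi_{\nu+1}'$ are positive for $z>0$. For the alternating series we use that the sum has the sign of its first term when the moduli of the terms strictly decrease to $0$. Let $0<z\le a$, so $z^2<d+2$. In $\Theta$ the ratio of consecutive moduli is $\frac{s+4+2k}{s+2+2k}\cdot\frac{z^2}{4(k+1)(\nu+2+k)}$, which is largest at $k=0$, where it is at most $2\cdot\frac{z^2}{2(d+4)}<1$ because $s\ge0$. So $\Theta(z)>0$. In $z\Theta'=\sum_{k\ge1}(-1)^k2k(s+2+2k)e_k$ the ratio is $\frac{s+4+2k}{s+2+2k}\cdot\frac{z^2}{4k(\nu+2+k)}\le\frac32\cdot\frac{d+2}{2(d+6)}<1$, so $\Theta'(z)<0$. In $z\Phi_{\nu+1}'=\sum_{k\ge1}(-1)^k2ke_k$ the ratio is $\frac{z^2}{4k(\nu+2+k)}<1$, so $\Phi_{\nu+1}'(z)<0$.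

The condition $P(1)=0$ reads $\alpha a^2\Theta(a)=\gamma b^2\hat\Theta(b)$ with $\Theta(a),\hat\Theta(b)>0$. This proves the first claim, and with $\alpha,\gamma>0$ we have $g>0$, so the normalization is possible.

(a) The signs just found give $W'<0$ and $T'<0$ on $(0,1]$. Since $T(1)=0$, we get $T\ge0$. Also $(s+2)W(1)=-W'(1)>0$, so the decreasing function $W$ is positive, and $T=(s+2)W+rW'<(s+2)W$.

(b) We have $c=W(1)/m>0$ and $P'(1)=-T'(1)/m>0$. The second condition in \eqref{eq:bc} is $\tau(1-c)=P'(1)+\kappa c$. Hence $\tau(1-c)>\kappa c\ge0$, and $c<1$ because $\tau>0$.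

(c) Write $\rho=\rho_\Phi+\rho_\Psi$ with $\rho_\Phi=\alpha r\Phi_\nu(ar)$, $\rho_\Psi=\gamma r\Psi_\nu(br)$, and let $L=\rho''+(d-1)w$ be the radial factor of $\Delta u_i$ in Lemma~\ref{lem:radial}. The two parts of $u_i$ are eigenfunctions of $\Delta$, so $L=-a^2\rho_\Phi+b^2\rho_\Psi$. We have $P=L-(d-s)w$, and $P(1)=0$ gives $w'(1)=(s+1)c$. The second condition in \eqref{eq:bc} becomes
\[
\tau\rho'(1)=L'(1)-(d-s)(s+1)c+\kappa c=L'(1)+(d-s)c .
\]
Inserting $\tau=b^2-a^2$ and canceling $-a^2\rho_\Phi'(1)+b^2\rho_\Psi'(1)$ on both sides,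
\[
b^2\rho_\Phi'(1)=a^2\rho_\Psi'(1)+(d-s)c>0,
\]
since $\rho_\Psi'>0$ and $s\le d$. Now $\rho_\Phi'(1)=\alpha\Phi_\nu(a)(1-q(a))$, so $q(a)<1$, and $q$ is increasing.
\end{proof}

Part (c) is strictly stronger than $a^2<m$, since $q=\eta>1$ at $z^2=m$. From now on the profile is normalized as in Lemma~\ref{lem:signs}.

\section{Monotonicity inside the ball}\label{sec:inside}

Wherever $\rho$ is smooth, \eqref{eq:h} gives
\begin{equation}\label{eq:hprime}
\tfrac12h'=PP'+\kappa ww'+\tau\rho'\rho''+\tau(d-1)gw-\omega\rho\rho' .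
\end{equation}
The last two terms will be negative. The others can have the wrong sign: $P^2$ and $w^2$ vanish at $r=0$, so they cannot decrease there, and $\rho''(1)=(s-1)c>0$ when $s>1$. The plan is to bound $h'$ by an expression in two ratios, $T/W$ and $W/g$, whose ranges are known intervals. The expression is concave in each ratio, so only endpoints have to be examined. At the hardest endpoint, what remains is the following inequality between Bessel functions.

\begin{lemma}\label{lem:K}
Let $0<z<j_{\nu,1}$ and suppose that $q=q(z)<1$. Then $\eta=\eta(z)$ satisfies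
\[
m\,(1-\eta^2+q\eta)>3q^2 .
\]
In particular $\eta(\eta-q)<1$.
\end{lemma}

\begin{proof}
We first bound $\eta$ in terms of $q$. Inserting $\Phi_\nu'=-\frac zm\Phi_{\nu+1}$ into $\Phi_\nu''+\frac{d+1}z\Phi_\nu'+\Phi_\nu=0$ gives $z\Phi_{\nu+1}'=m(\Phi_\nu-\Phi_{\nu+1})$, and therefore
\[
z\eta'=\frac{z\Phi_{\nu+1}'}{\Phi_\nu}-\eta\,\frac{z\Phi_\nu'}{\Phi_\nu}=m(1-\eta)+q\eta .
\]
On the other hand $z\eta'=\sum2n\eta_nz^{2n}\ge2(\eta-1)$, as all $\eta_n$ are positive. With $N=m+2=d+4$ this yields $N(\eta-1)\le q\eta$, that is, $1\le\eta\le\frac N{N-q}$.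

For fixed $q\in(0,1)$ the function $\eta\mapsto m(1-\eta^2+q\eta)-3q^2$ is concave, so it suffices to show that it is positive at both ends of this interval. At $\eta=1$ it equals $q(m-3q)>0$, as $m\ge4$. At $\eta=\frac N{N-q}$,
\[
1-\eta^2+q\eta=\frac{(N-q)^2-N^2+qN(N-q)}{(N-q)^2}=\frac{q\,[N^2-2N-(N-1)q]}{(N-q)^2},
\]
so we need $(N-2)[N^2-2N-(N-1)q]>3q(N-q)^2$. On $[0,1]$ the left side decreases in $q$, and the right side increases because its derivative is $3(N-q)(N-3q)>0$. At $q=1$ the difference of the two sides is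
\[
(N-2)(N^2-3N+1)-3(N-1)^2=N^3-8N^2+13N-5=1+(N-6)(N-1)^2,
\]
which is positive because $N\ge6$.
\end{proof}

For $d=2$ the last comparison is $76>75$, so this argument has little room to spare in the plane.

\begin{proposition}\label{prop:inside}
For every profile, $\rho'>0$ and $h'<0$ on $(0,1]$.
\end{proposition}

\begin{proof}
Fix $r\in(0,1]$ and let $z=ar$, $\eta=\eta(z)$, $q=q(z)\in(0,1)$.

\emph{Step 1: reduction to ratios.} Put
\[
y=\frac Wg,\qquad\xi=\frac{\rho'}g=1-\frac{r^2y}m,\qquad t=\frac TW .
\]
By Lemma~\ref{lem:signs}(a), $t\in[0,s+2]$ and $y>0$. The $\Psi$-part lowers $W$ and raises $g$: $W<\alpha a^2\Phi_{\nu+1}(z)$ and $g>\alpha\Phi_\nu(z)>0$. So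
\[
0<y<y_*:=a^2\eta,\qquad\frac{r^2y_*}m=q,\qquad 0<1-q<\xi<1,
\]
and in particular $\rho'>0$. By \eqref{eq:WT} and the signs $T'<0\le T$, $W'<0<W$,
\[
PP'=\frac r{m^2}T(T+rT')\le\frac r{m^2}T^2,\qquad\kappa ww'=\frac{\kappa r}{m^2}W(W+rW')\le\frac{\kappa r}{m^2}W^2 .
\]
Moreover $\rho''=P-(s-1)w=-\frac rm\big(T-(s-1)W\big)$. Inserting these in \eqref{eq:hprime} and multiplying by $-m/(rg^2)$,
\[
-\frac m{2rg^2}\,h'\ \ge\ H(t):=\tau y\big[\xi t+d-1-(s-1)\xi\big]+\omega m\xi-\frac{y^2}m\,(t^2+\kappa).
\]
With $y,\xi$ fixed, $H$ is concave in $t$. It suffices to prove $H(s+2)>0$ and $H(0)>0$.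

\emph{Step 2: $\tau$ and $\omega$ cannot both be small.} The positive terms of $H$ carry the factors $\tau=a^2(\beta-1)$ and $\omega=a^4\beta$, while $y_*^2=a^4\eta^2$. A lower bound for $\beta$ in terms of $\eta,q$ makes them comparable. Since $z\le a$ and $z^2/m=q/\eta$, \eqref{eq:abeta} gives $\beta\ge\frac m{m-z^2}=\frac\eta{\eta-q}$, where $\eta-q>0$. Equivalently,
\begin{equation}\label{eq:betalower}
\beta\,\frac{\eta-q}\eta\ge1,\qquad(\beta-1)(\eta-q)\ge q .
\end{equation}

\emph{Step 3: $H(s+2)>0$.} Here $(s+2)^2+\kappa=(s+2)m$, and the bracket in $H$ is $3\xi+d-1=m-3r^2y/m$. So $H(s+2)=f_1(y)$, where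
\[
f_1(y)=\tau y\Big(m-\frac{3r^2y}m\Big)+\omega(m-r^2y)-(s+2)y^2 .
\]
This is a concave quadratic in $y$ with $f_1(0)=\omega m>0$. At $y_*$,
\[
a^{-4}f_1(y_*)=(\beta-1)\eta\,(m-3q)+\beta m(1-q)-(s+2)\eta^2 .
\]
Multiply by $(\eta-q)/\eta$ and use \eqref{eq:betalower}, the positivity of $m-3q$ and $1-q$, and $s+2\le m$:
\[
\frac{\eta-q}{\eta\,a^4}f_1(y_*)\ge q(m-3q)+m(1-q)-m\eta(\eta-q)=m(1-\eta^2+q\eta)-3q^2>0
\]
by Lemma~\ref{lem:K}. Hence $f_1>0$ on $[0,y_*]$.

\emph{Step 4: $H(0)>0$.} Let $D_s=d-\max\{s,1\}\ge0$. The bracket in $H(0)$ is at least $D_s$: for $s\ge1$ it equals $d-s+(s-1)(1-\xi)\ge d-s$, and for $s<1$ it equals $d-1+(1-s)\xi\ge d-1$. So $H(0)\ge f_0(y)$, where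
\[
f_0(y)=\tau D_s\,y+\omega(m-r^2y)-\frac\kappa m\,y^2
\]
is concave with $f_0(0)>0$. We have $a^{-4}f_0(y_*)=(\beta-1)\eta D_s+\beta m(1-q)-\frac\kappa m\eta^2$, so \eqref{eq:betalower} and $\eta(\eta-q)<1$ give
\[
\frac{\eta-q}{\eta\,a^4}f_0(y_*)\ge D_sq+m(1-q)-\frac\kappa m .
\]
If $s\ge1$, then $\kappa/m\le d-s=D_s$, and the right side is at least $(1-q)(m-d+s)>0$. If $s<1$, then $D_s=m-3$, and $\kappa\le m^2/4$ because its factors $d-s$ and $s+2$ have sum $m$; the right side is at least $\frac{3m}4-3q>0$, as $m\ge4$ and $q<1$. Hence $f_0>0$ on $[0,y_*]$.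
\end{proof}

\section{Extension outside the ball}\label{sec:outside}

The trial functions must lie in $H^2$ across the unit sphere, so the extension has to match $\rho(1)=1$ and $\rho'(1)=1-c$. This fixes $g(1^+)$ and $w(1^+)$, and, since $P(1^-)=0$, it gives $h(1^+)-h(1^-)=P(1^+)^2$. An upward jump destroys monotonicity, so we need $P(1^+)=0$. The linear continuation $\rho''=0$ has $P(1^+)=(1-s)c$ and is therefore usable only for $\sigma=0$. The simplest remedy is to keep $P\equiv0$, that is, to solve $rw'+(s+1)w=0$; for $\sigma=0$ this is again the linear continuation. The solution has $\rho'\to1-c/s$ as $r\to\infty$ when $s>0$, so it serves if $c\le s$. If $c>s$, which is always the case for $s=0$, it makes $\rho'$ and then $\rho$ negative, and another extension is needed.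

\begin{proposition}\label{prop:outside}
Every profile extends to a function $\rho\in C^2([0,\infty))$, smooth on $[1,\infty)$, such that on $[1,\infty)$
\[
0<\rho'<g\le1,\qquad 0<-w\le1,\qquad0\le P\le|w|,\qquad h'<0,
\]
where $h$ is given by \eqref{eq:h} with the same $\omega$, and $h'(1)$ is the right derivative.
\end{proposition}

\begin{proof}
In both cases below we define a smooth $\rho$ on $[1,\infty)$ with $\rho(1)=1$, $\rho'(1)=1-c$, $P(1^+)=0$, and show that $\rho'>0$, $w<0$, $0\le P\le|w|$, $h'<0$. The other claims follow: $\rho''=P-(s-1)w$ is continuous at $1$; $g$ decreases from $g(1)=1$; $g=\rho'+r|w|>\rho'$; and $|w|=(g-\rho')/r\le1$.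

\emph{Case $c\le s$.} By Lemma~\ref{lem:signs}(b) this contains all $s\ge1$, and $s>0$. Let $w=-cr^{-1-s}$ and $g(1)=1$, so that $P\equiv0$, $w<0<w'$ and
\[
g=1-\frac cs(1-r^{-s}),\qquad\rho'=g+rw=\Big(1-\frac cs\Big)(1-r^{-s})+(1-c)r^{-s}>0 .
\]
Since $\rho''=-(s-1)w$, formula \eqref{eq:hprime} becomes
\[
\tfrac12h'=\kappa ww'+\tau w\big[(d-1)g-(s-1)\rho'\big]-\omega\rho\rho' .
\]
The bracket is positive because $g>\rho'>0$ and $s-1\le d-1$. The first term is nonpositive and the other two are negative.

\emph{Case $c>s$.} Then $s<1$. To keep $\rho'$ positive we take $\rho'=(1-c)r^{-\lambda}$, $\rho(1)=1$. The condition $P(1^+)=0$ means $\rho''(1)=-(1-s)c$ and forces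
\[
\lambda=\frac{(1-s)c}{1-c},\qquad\lambda+1=\frac{1-sc}{1-c},\qquad\lambda-s=\frac{c-s}{1-c}>0 .
\]
Thus $\rho''=-(1-s)c\,r^{-\lambda-1}<0$ and $\rho'''=(1-s)c(\lambda+1)r^{-\lambda-2}>0$. Let $U=\rho-r\rho'=-r^2w$. Then $U(1)=c$ and $U'=-r\rho''=(1-s)cr^{-\lambda}>0$, so $w<0$. Next,
\[
P=\rho''+(1-s)|w|=\frac{1-s}{r^2}\big(U-cr^{1-\lambda}\big),
\]
and $U-cr^{1-\lambda}$ vanishes at $1$ and has derivative $c(\lambda-s)r^{-\lambda}>0$. So $0\le P\le(1-s)|w|$. Also $rw'=\rho''-2w=P+(1+s)|w|>0$.

In \eqref{eq:hprime} the terms $\kappa ww'$, $\tau\rho'\rho''$ and $-\omega\rho\rho'$ are now negative. The price for giving up $P\equiv0$ is the term $PP'$, and the tension term $\tau(d-1)gw$ pays for it. Indeed $P'=\rho'''-(1-s)w'\le\rho'''$, so $PP'\le(1-s)\rho'''|w|$. By Lemma~\ref{lem:signs}(b), $\frac c{1-c}<\frac\tau\kappa$, where $\kappa=(d-s)(s+2)\ge2(d-1)\ge2$. Since $g=\rho/r\ge1/r$,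
\[
(1-s)\rho'''=(1-s)^2(1-sc)\,\frac c{1-c}\,r^{-\lambda-2}<\frac\tau{\kappa r}\le\tau(d-1)g .
\]
Hence $PP'+\tau(d-1)gw<0$, and $h'<0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Fix $\tau>0$ and $\sigma\in[-\frac1{d-1},1]$. Choose a profile with $\omega=\omega_1(B)$ by Proposition~\ref{prop:profile}, normalize it as in Lemma~\ref{lem:signs} and extend it by Proposition~\ref{prop:outside}; it depends only on $d,\sigma,\tau$. It satisfies the hypotheses of Proposition~\ref{prop:compare}. The function $g$ is positive, is a power series in $r^2$ on $[0,1]$ and is $C^2$ for $r>0$, so $g(|x|)$ is $C^2$ on $\mathbb R^d$. The function $\rho$ is increasing with $\rho(1)=1$. The function $h$ is continuous, with $h'<0$ on $(0,1)$ and on $(1,\infty)$ by Propositions~\ref{prop:inside} and~\ref{prop:outside}. So \eqref{eq:compare} holds, after a translation, for every nonempty bounded open $\Omega$ with $|\Omega|=|B|$. Translations change neither $\omega_1(\Omega)$ nor $\mathcal A(\Omega)$.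

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $\int_\Omega\rho^2>0$, \eqref{eq:compare} gives $\omega_1(\Omega)\le\omega=\omega_1(B)$. If equality holds, then $S=0$, and $h-h(1)$ vanishes only on the unit sphere, so $B\setminus\Omega$ and $\Omega\setminus B$ are null sets. The open sets $\Omega\setminus\overline B$ and $B\setminus\overline\Omega$ are then null, hence empty. Thus the open set $\Omega$ lies in the interior of $\overline B$, which is $B$, and $B$ lies in the interior of $\overline\Omega$. The interior of $\overline\Omega$ is $\Omega$, because every boundary point of a smoothly bounded region is a limit of points outside $\overline\Omega$; this is the only use of the regularity of $\Omega$. So $\Omega=B$. Conversely, a ball of volume $|B|$ is a translate of $B$ and gives equality.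
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $v=|B\setminus\Omega|=|\Omega\setminus B|\le|B|$, so that $\mathcal A(\Omega)\le|\Omega\triangle B|/|B|=2v/|B|$. In view of \eqref{eq:compare} we need a lower bound for $S$ and an upper bound for $\int_\Omega\rho^2$.

\emph{Lower bound for $S$.} The function $h$ is smooth on $[0,1]$, and $\delta:=-\max_{[1/2,1]}h'>0$ by Proposition~\ref{prop:inside}. For $r\in[\frac12,1]$ we have $h(r)-h(1)\ge\delta(1-r)$, and for $r\in[0,\frac12]$ we have $h(r)-h(1)\ge h(\frac12)-h(1)\ge\frac\delta2$. So $h-h(1)\ge\frac\delta2(1-r)$ on $[0,1]$. The missing volume $v$ cannot all lie close to the sphere: the shell $\{x\in B:1-|x|<\varepsilon\}$ has volume $(1-(1-\varepsilon)^d)|B|\le d\varepsilon|B|$, which is $v/2$ for $\varepsilon=\frac v{2d|B|}$. Hence $1-r\ge\varepsilon$ on a subset of $B\setminus\Omega$ of volume at least $v/2$, and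
\[
S\ge\frac\delta2\cdot\frac v2\cdot\frac v{2d|B|}=c_0v^2,\qquad c_0=\frac\delta{8d|B|}.
\]

\emph{Upper bound for $\int_\Omega\rho^2$.} The diameter of $\Omega$ is not controlled and $\rho$ may be unbounded, but parts of $\Omega$ far from the origin also contribute to $S$. We claim that there is $c_1>0$ with $h(1)-h\ge c_1\rho^2$ on $[2,\infty)$. If the increasing function $\rho$ is bounded, this follows from $h(1)-h\ge h(1)-h(2)>0$. Otherwise $\rho\to\infty$, while $h+\omega\rho^2=P^2+\kappa w^2+\tau(\rho'^2+(d-1)g^2)$ is bounded on $[1,\infty)$ by Proposition~\ref{prop:outside}. Then $(h(1)-h)/\rho^2$ is continuous and positive on $[2,\infty)$ and tends to $\omega>0$, which proves the claim. Splitting $\Omega$ at $r=2$ gives $\int_\Omega\rho^2\le\rho(2)^2|B|+S/c_1$.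

\emph{Conclusion.} The function $S\mapsto S/(\rho(2)^2|B|+S/c_1)$ is increasing, so \eqref{eq:compare}, $S\ge c_0v^2$ and $v\le|B|$ give
\[
\omega_1(B)-\omega_1(\Omega)\ge\frac S{\rho(2)^2|B|+S/c_1}\ge\frac{c_0v^2}{\rho(2)^2|B|+c_0|B|^2/c_1}=C\Big(\frac{2v}{|B|}\Big)^2\ge C\mathcal A(\Omega)^2,
\]
with $C=\frac14c_0|B|\big/\big(\rho(2)^2+c_0|B|/c_1\big)$ depending only on $d,\sigma,\tau$. For general volume, with $R$ the radius of $\Omega^*$, the constant is $R^{-4}C(d,\sigma,R^2\tau)$. If $\omega_1(\Omega)=\omega_1(\Omega^*)$, then $\mathcal A(\Omega)=0$, so $\Omega$ differs from a ball by a null set.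
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chasman}
L. M. Chasman, \emph{An isoperimetric inequality for fundamental tones of free plates with nonzero Poisson's ratio}, arXiv:1412.4152 (2014).

\bibitem{Watson}
Watson, \emph{Theory of Bessel Functions}.

\end{thebibliography}
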